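# Transport between the positive and negative parts of a Laplace eigenfunction

## 1. A two-sided estimate at the scale of one wavelength

Let $(M,g)$ be a smooth, compact, connected Riemannian manifold without boundary, of dimension $d$, with volume form $dV$ and Riemannian distance $r(x,y)$. Let $K\ge 0$ be a constant with $\mathrm{Ric}(v,v)\ge -K|v|^2$, and let $j=j_{d/2-1,1}$ be the first positive zero of the Bessel function $J_{d/2-1}$. For a real function $f$ put $f^+=\max\{f,0\}$ and $f^-=\max\{-f,0\}$. If $f$ has mean zero, the measures $f^+dV$ and $f^-dV$ have the same mass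
$$m=\int_M f^+\,dV=\int_M f^-\,dV=\tfrac12\|f\|_{L^1},$$
and $W_p(f^+,f^-)$ denotes their $p$-Wasserstein (Vaserstein) distance, whose definition is recalled in Section 2.

**Theorem 1.** There is a constant $C=C(M,g)$ such that for every real eigenfunction $-\Delta\phi=L\phi$ with $L>0$ and every $p\in[1,\infty]$, with $m=\frac12\|\phi\|_{L^1}$,
$$2e^{-\frac12-\frac{K}{2L}}\,L^{-1/2}\,m^{1/p}\ \le\ W_p(\phi^+,\phi^-)\ \le\ C\,L^{-1/2}\,m^{1/p}.$$
Consequently $W_p(\phi^+,\phi^-)\simeq L^{-1/2}\|\phi\|_{L^1}^{1/p}$ with constants that depend only on $(M,g)$, and not on $p$. Moreover, for every $\varepsilon>0$ there is $L_\varepsilon$ such that $W_\infty(\phi^+,\phi^-)\le(2j+\varepsilon)L^{-1/2}$ whenever $L\ge L_\varepsilon$.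

The question behind this is a conjecture of Steinerberger. Our source for it is Tom Carroll, Xavier Massaneda and Joaquim Ortega-Cerdà, "An enhanced uncertainty principle for the Vaserstein distance", arXiv:2003.03165 (2020). It asks whether, for $L^2$-normalised $\phi$, one has $W_p(\phi^+,\phi^-)\simeq_{p,(M,g)}L^{-1/2}\|\phi\|_{L^1}^{1/p}$. Theorem 1 answers yes for every $p\ge1$.

Here is what the theorem says in plain words. An eigenfunction with eigenvalue $L$ oscillates at length scale $L^{-1/2}$, its wavelength. Regard $\phi^+$ as piles of sand and $\phi^-$ as holes. The theorem says that the total amount $m$ of sand must travel a distance of order $L^{-1/2}$, on average and in every $L^p$ sense. For $p=\infty$ it says more: the holes can be filled so that no grain of sand travels farther than $C L^{-1/2}$. So in a ball of a few wavelengths there is always enough sand and enough room.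

The passage from $m$ to $\|\phi\|_{L^1}$ is harmless, because $m^{1/p}=2^{-1/p}\|\phi\|_{L^1}^{1/p}$ lies between $\frac12\|\phi\|_{L^1}^{1/p}$ and $\|\phi\|_{L^1}^{1/p}$. The lower constant is uniform, because $L\ge\lambda_1$, the first positive eigenvalue of $-\Delta$. The normalisation of $\phi$ plays no role: if $\phi$ is multiplied by $a>0$, then $W_p$ and $m^{1/p}$ are both multiplied by $a^{1/p}$.

We assume throughout that $M$ is connected. If it is not, put $r=\infty$ between different components. On each of the finitely many components $M_i$, $\phi$ is zero or an eigenfunction with eigenvalue $L>0$, hence has mean zero there. A coupling of finite cost lives on $\bigcup_iM_i\times M_i$, so $W_p^p$ and $m$ are sums over the components, $W_\infty$ is a maximum over the components where $\phi\not\equiv0$, and the bounds for the components add up to the same bounds for $M$.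

Standing notation: $D$ is the diameter of $M$, $\iota$ its injectivity radius, and $C,c$ are positive constants, possibly different at each occurrence, that depend only on $(M,g)$ and on parameters named in the context.

## 2. Couplings, $W_\infty$, and the two extreme exponents

**Definition.** A coupling of two finite measures $\mu,\nu$ on $M$ of equal mass is a nonnegative measure $\pi$ on $M\times M$ with marginals $\mu$ and $\nu$. For $1\le p<\infty$,
$$W_p(\mu,\nu)=\Big(\inf_\pi\int r(x,y)^p\,d\pi(x,y)\Big)^{1/p},\qquad W_\infty(\mu,\nu)=\inf_\pi\ \mathrm{ess\,sup}_\pi\, r .$$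

Couplings exist: if the mass is $m>0$, take $\frac1m\mu\otimes\nu$. Hence $W_\infty\le D$ always.

An example shows how much stronger $W_\infty$ is. Let $a,b,c$ be distinct points and $0<\epsilon<1$, and let $\mu=(1-\epsilon)\delta_a+\epsilon\delta_b$, $\nu=(1-\epsilon)\delta_a+\epsilon\delta_c$. Leaving the mass at $a$ in place gives $W_p(\mu,\nu)\le\epsilon^{1/p}r(b,c)$, which tends to $0$ with $\epsilon$ for each $p<\infty$. But the mass at $b$ must go to $a$ or $c$, so $W_\infty(\mu,\nu)\ge\min\{r(a,b),r(b,c)\}$ for every $\epsilon$. A small amount of mass in the wrong place costs little for finite $p$, but for $p=\infty$ it can be as expensive as a large amount.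

Let $\mu,\nu$ have mass $m$. For any coupling $\pi$, Hölder's inequality gives $\int r\,d\pi\le m^{1-1/p}(\int r^p\,d\pi)^{1/p}$, and $\int r^p\,d\pi\le m\,(\mathrm{ess\,sup}_\pi r)^p$. Therefore
$$W_1\le m^{1-1/p}\,W_p,\qquad W_p\le m^{1/p}\,W_\infty\qquad(1\le p\le\infty), \tag{1}$$
with $1/\infty=0$. So for Theorem 1 it is enough to prove the lower bound for $p=1$ and the upper bound for $p=\infty$.

For the lower bound we use the easy half of Kantorovich duality. If $|F(x)-F(y)|\le\Lambda\, r(x,y)$ and $\pi$ is a coupling of $f^+dV$ and $f^-dV$, then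
$$\int Ff\,dV=\int (F(x)-F(y))\,d\pi(x,y)\le\Lambda\int r\,d\pi,\qquad\text{so}\qquad W_1(f^+,f^-)\ge\frac1\Lambda\int Ff\,dV. \tag{2}$$

## 3. The circle, by hand

Let $M=\mathbb R/2\pi\mathbb Z$ and $\phi(x)=\cos nx$, so $L=n^2$, $\|\phi\|_{L^1}=4$ and $m=2$.

For a quick bound at $p=\infty$, note that the translation $x\mapsto x+\pi/n$ carries $\phi^+$ to $\phi^-$, so $W_\infty\le\pi/n$. On the other hand the mass of $\phi^+$ near $x=0$ must reach points where $\cos nx\le0$, so $W_\infty\ge\frac{\pi}{2n}$.

For $p=1$ we can compute exactly. Let $F$ be the $2\pi$-periodic function with $F'=-\mathrm{sgn}(\sin nx)$. It is $1$-Lipschitz, and integration by parts gives $\int F\cos nx\,dx=\frac1n\int|\sin nx|\,dx=\frac4n$. By (2), $W_1\ge4/n$. Conversely, send the mass of $\phi^+$ on $[0,\frac{\pi}{2n}]$ to that of $\phi^-$ on $[\frac{\pi}{2n},\frac{\pi}{n}]$ by any coupling; every grain moves to the right, so with $t=nx$ the cost is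
$$\frac1{n^2}\Big(\int_{\pi/2}^{\pi}t(-\cos t)\,dt-\int_0^{\pi/2}t\cos t\,dt\Big)=\frac1{n^2}\Big(\big(1+\tfrac\pi2\big)-\big(\tfrac\pi2-1\big)\Big)=\frac2{n^2}.$$
There are $2n$ such quarter arcs, treated in the same way after translation and reflection, and they use each piece of $\phi^-$ once. The total is $4/n$. Hence $W_1=\frac4n=2mL^{-1/2}$, to be compared with the lower bound $2e^{-1/2}mL^{-1/2}$ of Theorem 1 with $K=0$.

The translation does not generalise. The following third computation does. The average of $\cos nx$ over any interval of length $2\pi/n$ is zero. So if we spread every grain of $\phi^+$ uniformly over the interval of radius $\pi/n$ about it, and do the same with $\phi^-$, the two smeared measures coincide. Travelling from $\phi^+$ to the common smeared measure, and from there back to $\phi^-$, gives $W_\infty\le2\pi/n$. The constant is worse, but nothing was used except one kernel that annihilates $\phi$.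

## 4. Kernels that send $f^+$ and $f^-$ to the same measure

**Lemma 3 (gluing).** Let $f\in L^1(M)$ be real with mean zero, $m=\frac12\|f\|_1$, and let $Q\ge0$ be a bounded Borel function on $M\times M$ with

1. (i) $\int Q(x,y)\,dV(y)=1$ for a.e. $x$;
2. (ii) $\int f(x)Q(x,y)\,dV(x)=0$ for a.e. $y$.

If $Q(x,y)=0$ whenever $r(x,y)\ge\delta$, then $W_\infty(f^+,f^-)\le2\delta$. If $1\le p<\infty$ and $\int r(x,y)^pQ(x,y)\,dV(y)\le A^p$ for a.e. $x$, then $W_p(f^+,f^-)\le2A\,m^{1/p}$.

Condition (i) says that $Q(x,\cdot)$ is a recipe for spreading a grain at $x$. Condition (ii) says that the smeared versions of $f^+$ and $f^-$ agree.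

**Proof.** Put $q(y)=\int f^+(x)Q(x,y)\,dV(x)$. It is finite, because $Q$ is bounded, and by (ii) it equals $\int f^-(x)Q(x,y)\,dV(x)$ for a.e. $y$. Every grain at $x$ goes to some intermediate $y$; from $y$ we continue to $z$ with the conditional distribution of where $f^-$-mass smeared to $y$ came from. This is
$$\pi(dx,dz)=\Big[\int_{\{q>0\}}\frac{f^+(x)\,Q(x,y)\,f^-(z)\,Q(z,y)}{q(y)}\,dV(y)\Big]dV(x)\,dV(z).$$
We check the marginals. Integrating over $z$ cancels $q(y)$, so the first marginal has density $\int_{\{q>0\}}f^+(x)Q(x,y)\,dV(y)$. For a.e. $y$ with $q(y)=0$ the function $f^+(\cdot)Q(\cdot,y)\ge0$ has integral zero, so it vanishes a.e.; by Fubini, for a.e. $x$ the missing part $\int_{\{q=0\}}f^+(x)Q(x,y)\,dV(y)$ is $0$. Hence by (i) the density is $f^+(x)\int Q(x,y)\,dV(y)=f^+(x)$. The second marginal is $f^-$ for the same reason, since $q$ is also given by $f^-$.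

Where the integrand is nonzero, $Q(x,y)>0$ and $Q(z,y)>0$. If $Q$ vanishes for $r\ge\delta$, then $r(x,z)\le r(x,y)+r(y,z)<2\delta$ for $\pi$-a.e. $(x,z)$, which is the first claim. For the second, use $r(x,z)^p\le2^{p-1}(r(x,y)^p+r(z,y)^p)$. In the first term integrate out $z$, in the second $x$:
$$\int r^p\,d\pi\le2^{p-1}\Big(\int f^+(x)\!\int r(x,y)^pQ(x,y)\,dV(y)\,dV(x)+\int f^-(z)\!\int r(z,y)^pQ(z,y)\,dV(y)\,dV(z)\Big)\le2^{p-1}\cdot2mA^p .$$
Take $p$-th roots. $\square$

For the upper bound in Theorem 1 we therefore need a nonnegative kernel, supported within a few wavelengths of the diagonal, that annihilates $\phi$ exactly.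

## 5. Ball averages on a flat torus, and what curvature destroys

The circle example suggests that $Q$ should be a uniform average over balls of a well-chosen radius. On a flat torus this works. Let $\mathcal J(\rho)$ be the regular radial solution of $(\Delta+1)\mathcal J=0$ on $\mathbb R^d$ with $\mathcal J(0)=1$. It is a power series in $\rho^2$,
$$\mathcal J=\sum_{k\ge0}a_k\rho^{2k},\qquad a_0=1,\qquad a_{k+1}=-\frac{a_k}{4(k+1)(k+d/2)},$$
and equals a constant times $\rho^{1-d/2}J_{d/2-1}(\rho)$, so its first zero is $j$. The recurrence $(\rho^{-\nu}J_\nu)'=-\rho^{-\nu}J_{\nu+1}$ shows that the first positive zero of $\mathcal J'$ is $j':=j_{d/2,1}$. Since $(\rho^{d-1}\mathcal J')'=-\rho^{d-1}\mathcal J<0$ on $(0,j)$, we have $\mathcal J'<0$ on $(0,j]$, so $j<j'$. Hence $\mathcal J$ is strictly decreasing on $[0,j']$, and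
$$\mathcal J>0\ \text{ on }[0,j),\qquad\mathcal J<0\ \text{ on }(j,j'],\qquad \int_{B_R}\mathcal J\,dw=-\int_{B_R}\Delta\mathcal J\,dw=-|\partial B_R|\,\mathcal J'(R). \tag{3}$$
For $d=1$: $\mathcal J=\cos\rho$, $j=\pi/2$, $j'=\pi$.

Let $\phi$ be an eigenfunction on $\mathbb R^d/(2\pi\mathbb Z)^d$, lifted to $\mathbb R^d$, and fix $y$. Averaging $\phi(y+Aw)$ over all orthogonal $A$ gives a smooth radial function of $w$ that solves $(\Delta+L)\Phi=0$, because $\Delta$ commutes with rotations. Regular radial solutions are determined by their value at $0$, so $\Phi(w)=\phi(y)\mathcal J(\sqrt L|w|)$. Integrating over $|w|<R/\sqrt L$ and using (3) with $R=j'$, we get $0$. So the uniform average over balls of radius $\delta=j'/\sqrt L$ annihilates $\phi$, and if $\delta<\pi$, so that these balls are embedded, Lemma 3 gives $W_\infty\le2j'/\sqrt L$.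

On a curved manifold this argument stops at the words "commutes with rotations". In geodesic polar coordinates about $y$ the radial part of $\Delta$ is $\partial_r^2+\big(\frac{d-1}{r}+\partial_r\log\theta\big)\partial_r$, where $\theta$ is the Jacobian of the exponential map. In general $\theta$ depends on the direction, so the spherical means of $\phi$ satisfy no closed equation, and no choice of radius makes the argument give exact annihilation. One could hope that a small error does no harm. If a smeared remainder of mass $\epsilon m$ has to be moved a distance that we can only bound by $D$, it costs up to $D(\epsilon m)^{1/p}$. To fit inside $CL^{-1/2}m^{1/p}$ this needs $\epsilon\le CL^{-p/2}$, a stricter demand for each larger $p$, and for $p=\infty$ only $\epsilon=0$ will do. So (ii) must hold exactly.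

The way past this point is to read the flat computation differently. Put $v=1-\mathcal J/\mathcal J(j')$ on $B_{j'}$. Then $(\Delta+1)v=1$, and both $v$ and $v'$ vanish at $\rho=j'$. So the indicator of the ball is $(\Delta+1)$ applied to a function that vanishes to first order on the boundary, and Green's formula alone shows that it annihilates solutions of $(\Delta+1)\phi=0$. No symmetry is involved. On $M$ we transplant the function $v$ and not the average, and define
$$Q=(\Delta_x+L)H,\qquad H\text{ supported in }r\le\delta\text{ and vanishing to first order at }r=\delta .$$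
Then (ii) holds exactly for every such $H$. The only property that curvature can damage is $Q\ge0$. This is an open condition, and it survives small perturbations if it holds with room to spare.

## 6. Euclidean profiles

For $\eta\in C^\infty([0,R^2])$ put
$$\mathcal A\eta(s)=4s\,\eta''(s)+2d\,\eta'(s)+\eta(s),\qquad\text{so that}\qquad(\Delta_{\mathbb R^d}+1)\big[\eta(|w|^2)\big]=(\mathcal A\eta)(|w|^2).$$

**Definition.** The pair $(\eta,R)$ is admissible if $\eta\in C^\infty([0,R^2])$, $\eta(R^2)=\eta'(R^2)=0$, and $\mathcal A\eta\ge\kappa$ on $[0,R^2]$ for some $\kappa>0$.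

For example, if $d=1$, then $\eta(s)=1+\cos\sqrt s$ with $R=\pi$ is admissible, with $\mathcal A\eta=1$; this is the function $v$ above.

If $(\eta,R)$ is admissible, the divergence theorem, with vanishing boundary term $2R\,\eta'(R^2)|\partial B_R|=0$, gives
$$c_0:=\int_{B_R}\eta(|w|^2)\,dw=\int_{B_R}\mathcal A\eta(|w|^2)\,dw\ \ge\ \kappa|B_R|>0. \tag{4}$$

**Lemma 4.** (a) $R=d+2$, $\eta(s)=(R^2-s)^2$ is admissible. (b) For every $R\in(j,j')$, where $j'=j_{d/2,1}$, there is an admissible $(\eta,R)$.

Part (a) suffices for the conjecture. Part (b) is needed only for the constant $2j$.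

**Proof of (a).** With $t=R^2-s$ we have $\eta=t^2$, $\eta'=-2t$, $\eta''=2$, so
$$\mathcal A\eta=8(R^2-t)-4dt+t^2=(t-2d-4)^2+8R^2-4(d+2)^2\ \ge\ 4(d+2)^2 .$$

**Proof of (b).** By (3), $\int_{B_R}\mathcal J=-|\partial B_R|\mathcal J'(R)>0$, while $\mathcal J<0$ on $(j,R]$. Choose $b\in C_c^\infty((j,R))$, $b\ge0$, $b\not\equiv0$, as a function of $\rho=|w|$. Then $\int_{B_R}b\mathcal J<0$, and with $\beta=-\int_{B_R}\mathcal J\big/\int_{B_R}b\mathcal J>0$ the function $k=1+\beta b\ge1$ satisfies $\int_{B_R}k\mathcal J=0$.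

Let $u(\rho)$ solve $u''+\frac{d-1}\rho u'+u=\beta b$ with $u=0$ for $\rho\le j$. This is a linear equation with smooth coefficients for $\rho>0$, and its right side vanishes near $\rho=j$ and below. Set
$$v=1+u+a\mathcal J,\qquad a=-\frac{1+u(R)}{\mathcal J(R)} ,$$
which is possible because $\mathcal J(R)\ne0$. Then $(\Delta+1)v=1+\beta b=k$ and $v(R)=0$. Green's formula gives
$$0=\int_{B_R}k\mathcal J=\int_{B_R}(\mathcal J\Delta v-v\Delta\mathcal J)=|\partial B_R|\big(v'(R)\mathcal J(R)-v(R)\mathcal J'(R)\big)=|\partial B_R|\,v'(R)\,\mathcal J(R),$$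
so $v'(R)=0$. Finally $v=\eta(\rho^2)$ with $\eta$ smooth on $[0,R^2]$, because $\mathcal J$ is a convergent power series in $\rho^2$ and $u$ vanishes for $\rho\le j$. Then $\eta(R^2)=0$, $\eta'(R^2)=v'(R)/(2R)=0$ and $\mathcal A\eta=k\ge1$. $\square$

## 7. Transplantation to $M$: the upper bound in Theorem 1

Fix an admissible $(\eta,R)$; constants may now depend on it. Let $L$ be so large that $\delta:=R/\sqrt L<\iota/2$.

**Step 1. Transplant the profile.** The purpose is to see that $\Delta_x+L$ acts on the transplanted profile almost as in $\mathbb R^d$. Put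
$$h(x,y)=\eta\big(L\,r(x,y)^2\big)\ \text{ if }r(x,y)\le\delta,\qquad h(x,y)=0\ \text{ otherwise.}$$
On $\{r<\iota\}$ the function $r^2$ is smooth and $|\nabla_xr^2|^2=4r^2$. In normal coordinates $x=\exp_y(w)$, with $\theta(y,w)=\sqrt{\det g}$ the Jacobian of the exponential map,
$$\Delta_xr^2=2d+2r\,\partial_r\log\theta=:2d+E .$$
Since $\theta=1+O(|w|^2)$, the function $r\,\partial_r\log\theta=w\cdot\nabla_w\log\theta$ is $O(|w|^2)$, so $|E|\le Cr^2$ for $r\le\iota/2$, uniformly by compactness. With $\sigma=Lr^2\le R^2$ the chain rule gives, for $r<\delta$,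
$$\Delta_xh=\eta''(\sigma)L^2\cdot4r^2+\eta'(\sigma)L(2d+E)=L\big(4\sigma\eta''(\sigma)+2d\eta'(\sigma)\big)+L\eta'(\sigma)E .$$
As $L|E|\le CLr^2\le CR^2$ and $|\nabla_xh|=2Lr|\eta'(\sigma)|\le C\sqrt L$, we have for $r<\delta$
$$(\Delta_x+L)h=L\,\mathcal A\eta(\sigma)+L\eta'(\sigma)E\ \ge\ \kappa L-C,\qquad|h|\le C,\qquad|\nabla_xh|\le C\sqrt L. \tag{5}$$
The gain $\kappa L$ beats the curvature error $C$: this is the room to spare.

**Step 2. Normalise before differentiating.** The purpose is to arrange (i) without losing (ii). These conditions pull in different directions: (ii) integrates in $x$, the variable in which we differentiate, and (i) integrates in $y$. Dividing $(\Delta_x+L)h$ by a function of $x$ to force (i) would ruin (ii). So we divide $h$ itself by a function of $x$ and then apply $\Delta_x+L$. Let $N(x)=\int_Mh(x,y)\,dV(y)$. In exponential coordinates at $x$, with a local smooth orthonormal frame used to identify $T_xM$ with $\mathbb R^d$ and $y=\exp_x(L^{-1/2}w)$,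
$$n(x):=L^{d/2}N(x)=\int_{B_R}\eta(|w|^2)\,\theta(x,L^{-1/2}w)\,dw,$$
where $\theta$ is smooth and $\theta(x,0)=1$. Covering $M$ by finitely many open sets with compact closure in frame domains, we see that $n$ is smooth, that $|n-c_0|\le CL^{-1/2}$ with $c_0>0$ from (4), and that $|\nabla n|+|\Delta n|\le C$. For $L$ large, $c_0/2\le n\le2c_0$, so
$$\nabla\frac1n=-\frac{\nabla n}{n^2}\quad\text{and}\quad\Delta\frac1n=-\frac{\Delta n}{n^2}+\frac{2|\nabla n|^2}{n^3}$$
are bounded by $C\le C'/n$. Multiplying by $L^{d/2}$,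
$$N>0,\qquad\Big|\nabla\frac1N\Big|\le\frac CN,\qquad\Big|\Delta\frac1N\Big|\le\frac CN. \tag{6}$$
Set $H(x,y)=\dfrac{h(x,y)}{L\,N(x)}$. By construction
$$\int_MH(x,y)\,dV(y)=\frac1L\qquad\text{for all }x. \tag{7}$$

**Step 3. Positivity of the kernel.** The purpose is to check $Q\ge0$ for
$$Q(x,y)=(\Delta_x+L)H(x,y)\ \text{ if }r(x,y)<\delta,\qquad Q(x,y)=0\ \text{ otherwise.}$$
For $r<\delta$ the product rule with (5) and (6) gives
$$L\,Q=\frac1N(\Delta_x+L)h+2\Big\langle\nabla_xh,\nabla\frac1N\Big\rangle+h\,\Delta\frac1N\ \ge\ \frac1N\big(\kappa L-C-C\sqrt L-C\big),$$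
which is positive for $L\ge L_0$. So $Q\ge0$; it is Borel, and for each fixed $L$ it is bounded.

**Step 4. Conditions (i) and (ii).** The purpose is to verify the hypotheses of Lemma 3 from Green's formula and (7). Fix $y$. The ball $\overline{B(y,\delta)}$ has smooth boundary, as $\delta<\iota$. On it $H(\cdot,y)$ is smooth up to the boundary. On the boundary $h=\eta(R^2)=0$ and $\nabla_xh=\eta'(R^2)L\nabla_xr^2=0$, so $H$ and $\nabla_xH=\frac1{LN}\nabla_xh+\frac hL\nabla\frac1N$ vanish there. Green's formula has no boundary terms, and for every $\psi\in C^\infty(M)$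
$$\int_M\psi(x)\,Q(x,y)\,dV(x)=\int_MH(x,y)\,(\Delta+L)\psi(x)\,dV(x). \tag{8}$$
With $\psi=\phi$ the right side is $0$ for every $y$; this is (ii). For (i), integrate (8) over $y$, and use Fubini and (7):
$$\int\psi(x)\Big(\int Q(x,y)\,dV(y)\Big)dV(x)=\frac1L\int(\Delta+L)\psi\,dV=\int\psi\,dV\qquad\text{for all }\psi\in C^\infty(M),$$
because $\int\Delta\psi=0$. Hence $\int Q(x,y)\,dV(y)=1$ for a.e. $x$.

**Step 5. Conclusion for all $L$ and $p$.** The purpose is to collect constants. Lemma 3 gives
$$W_\infty(\phi^+,\phi^-)\le2\delta=\frac{2R}{\sqrt L}\qquad(L\ge L_0).$$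
For $L<L_0$ we have $W_\infty\le D\le D\sqrt{L_0}\,L^{-1/2}$. So $W_\infty\le CL^{-1/2}$ with $C=\max\{2R,D\sqrt{L_0}\}$, where we use the profile of Lemma 4(a), and (1) gives the upper bound in Theorem 1 for all $p\in[1,\infty]$. Given $\varepsilon>0$, choose instead $R\in(j,j')$ with $2R\le2j+\varepsilon$ and a profile from Lemma 4(b); then $W_\infty\le(2j+\varepsilon)L^{-1/2}$ for $L\ge L_\varepsilon$. $\square$

## 8. Smoothing the sign: the lower bound in Theorem 1

By (1) and (2) we need a test function $F$ with $\int F\phi\ge c\|\phi\|_1$ and Lipschitz constant at most $C\sqrt L$. The first candidate is $F=\phi$. Its gradient is at most $C\sqrt L\,\|\phi\|_\infty$ (apply Lemma 5 below with $t=1/(2L)$ to $\phi=e^{tL}P_t\phi$), and (2) gives $W_1\ge cL^{-1/2}\|\phi\|_2^2/\|\phi\|_\infty$. But $\|\phi\|_2^2\le\|\phi\|_1\|\phi\|_\infty$, so this is never better than the target, and it loses the factor $\|\phi\|_2^2/(\|\phi\|_1\|\phi\|_\infty)$, which this argument does not bound below. The function that pairs perfectly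 with $\phi$ is $\mathrm{sgn}\,\phi$, since $\int\phi\,\mathrm{sgn}\,\phi=\|\phi\|_1$; but it is not continuous. We smooth it by a self-adjoint operator of which $\phi$ is an eigenfunction, so that the smoothing can be moved onto $\phi$ for the price of a constant.

Let $P_t=e^{t\Delta}$ be the heat semigroup. Recall that it is self-adjoint, preserves positivity, fixes constants (so $\|P_tu\|_\infty\le\|u\|_\infty$), commutes with $\Delta$, maps $L^\infty$ into $C^\infty$ for $t>0$, and satisfies $P_t\phi=e^{-tL}\phi$. Recall also Bochner's formula $\frac12\Delta|\nabla g|^2=|\nabla^2g|^2+\langle\nabla g,\nabla\Delta g\rangle+\mathrm{Ric}(\nabla g,\nabla g)$.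

**Lemma 5.** Let $I(t)=\int_0^te^{-2Ks}\,ds$. For $u\in L^\infty(M)$ and $t>0$, $\ \|\nabla P_tu\|_\infty\le(2I(t))^{-1/2}\|u\|_\infty$.

**Proof.** Let $u$ be smooth first. Interpolate between $(P_tu)^2$ and $P_t(u^2)$: for $0\le s\le t$ put $g_s=P_{t-s}u$, so $\partial_sg_s=-\Delta g_s$. Then
$$\frac{d}{ds}P_s(g_s^2)=P_s\big(\Delta g_s^2-2g_s\Delta g_s\big)=2\Psi(s),\qquad\Psi(s):=P_s\big(|\nabla g_s|^2\big).$$
By Bochner's formula and $\mathrm{Ric}\ge-K$,
$$\Psi'(s)=P_s\big(\Delta|\nabla g_s|^2-2\langle\nabla g_s,\nabla\Delta g_s\rangle\big)\ge-2K\,\Psi(s),$$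
so $\Psi(s)\ge e^{-2Ks}\Psi(0)=e^{-2Ks}|\nabla P_tu|^2$. Integrating the first identity over $[0,t]$,
$$\|u\|_\infty^2\ge P_t(u^2)-(P_tu)^2=2\int_0^t\Psi(s)\,ds\ge2I(t)\,|\nabla P_tu|^2 .$$
For $u\in L^\infty$ apply this to the smooth function $P_\epsilon u$, which satisfies $\|P_\epsilon u\|_\infty\le\|u\|_\infty$, and let $\epsilon\to0$; $P_{t+\epsilon}u\to P_tu$ in $C^1$. $\square$

**Proof of the lower bound in Theorem 1.** Let $F=P_t\,\mathrm{sgn}\,\phi$. Integrating its gradient along minimising geodesics, we see from Lemma 5 that $F$ is Lipschitz with constant $(2I(t))^{-1/2}$. Moreover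
$$\int F\phi\,dV=\int\mathrm{sgn}\,\phi\;P_t\phi\,dV=e^{-tL}\|\phi\|_1 .$$
So (2) gives $W_1\ge(2I(t))^{1/2}e^{-tL}\|\phi\|_1$. Take $t=\frac1{2L}$. Since $I(t)\ge te^{-2Kt}$, we have $2I(t)\ge L^{-1}e^{-K/L}$, and
$$W_1(\phi^+,\phi^-)\ge e^{-\frac12-\frac K{2L}}L^{-1/2}\|\phi\|_1=2e^{-\frac12-\frac K{2L}}L^{-1/2}\,m .$$
By (1), $W_p\ge m^{1/p-1}W_1\ge2e^{-\frac12-\frac K{2L}}L^{-1/2}m^{1/p}$ for $1\le p\le\infty$. As $L\ge\lambda_1$, the constant is at least $2e^{-\frac12-\frac K{2\lambda_1}}>0$. This completes the proof of Theorem 1, and the conjecture holds for every $p\ge1$. $\square$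

## 9. Functions with spectrum in a window

The kernel of Section 7 was built for one number $L$. The second theorem says what remains when $\phi$ is replaced by a combination of eigenfunctions.

**Theorem 2.**

(a) Let $1\le p<\infty$, $L>0$, and let $f\in L^1(M)$ be real with $\int fe\,dV=0$ for all constants $e$ and all eigenfunctions $e$ of eigenvalue $<L$. Then $W_p(f^+,f^-)\le C(p,M,g)\,L^{-1/2}\|f\|_1^{1/p}$.

(b) If $f$ is a real mean-zero combination of eigenfunctions with eigenvalues $\le\Lambda$, where $\Lambda\ge\lambda_1$, then $W_p(f^+,f^-)\ge c(M,g)\,\Lambda^{-1/2}\|f\|_1^{1/p}$ for all $p\in[1,\infty]$.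

(c) In (a) one cannot take $p=\infty$: for every $L>0$ the supremum of $W_\infty(f^+,f^-)$ over nonzero $f\in L^\infty$ as in (a) equals $D$. Even for spectrum in a window $[L,\Lambda_0L]$ with fixed $\Lambda_0>1$, no bound $W_\infty\le C(\Lambda_0)L^{-1/2}$ holds on the circle.

So two-sided bounds hold for all spectral windows when $p<\infty$, while the bound at $p=\infty$ is specific to exact eigenfunctions. (For $f=0$ there is nothing to prove when $p<\infty$; when $p=\infty$ we take $f\ne0$. If $M$ is not connected, argue on components as in Section 1. In (a), $f$ has mean zero on each component, because locally constant functions have eigenvalue $0<L$. In (b), if $f$ has nonzero mean on some component then $W_p=\infty$; otherwise, on each component where $f\not\equiv0$, $\Lambda$ is at least the first positive eigenvalue of that component. In (c), read $D$ as the largest diameter of a component and put $f=0$ on the others.)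

For a bounded function $F$ on $[0,\infty)$ and $L>0$, let $F(-\Delta/L)$ be the operator that multiplies an eigenfunction of eigenvalue $\lambda$ by $F(\lambda/L)$. If $F$ decays fast enough, it has the kernel $\sum_iF(\lambda_i/L)e_i(x)e_i(y)$, where $(e_i)$ is a real orthonormal basis of eigenfunctions with eigenvalues $\lambda_i$. For example, $F(\lambda)=e^{-\lambda}$ gives the heat kernel $p_{1/L}(x,y)$. We use two facts.

- Gaussian bounds (Li–Yau, Acta Math. 156 (1986)): for each $T<\infty$, $\ ct^{-d/2}e^{-Cr^2/t}\le p_t(x,y)\le Ct^{-d/2}e^{-cr^2/t}$ for $0<t\le T$, with $r=r(x,y)$.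
- Finite propagation speed: $\cos(t\sqrt{-\Delta})u$ is supported in the $|t|$-neighbourhood of $\mathrm{supp}\,u$.

We also use $V(B(x,\rho))\le C\rho^d$ for all $\rho>0$. Summing over the dyadic shells $2^k\ell\le r(x,y)<2^{k+1}\ell$, $k\ge0$, and the ball $r(x,y)<\ell$, this gives for $q\ge0$
$$\int(1+r/\ell)^{-d-1}\,dV(y)\le C\ell^d,\qquad\int r^q\,t^{-d/2}e^{-cr^2/t}\,dV(y)\le C_q\,t^{q/2}, \tag{9}$$
with $\ell=\sqrt t$ in the second case.

## 10. Off-diagonal decay of spectral kernels

**Lemma 6.** Let $L_*>0$ and $N\in\mathbb N$. Let $F:[0,\infty)\to\mathbb R$ be such that $G(\tau)=F(\tau^2)e^{\tau^2/4}$ is in $C^\infty(\mathbb R)$ with $\|G\|_{(N)}:=\sum_{i\le N+2}\|G^{(i)}\|_{L^1(\mathbb R)}<\infty$. Then for $L\ge L_*$ the kernel of $F(-\Delta/L)$ satisfies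
$$|F(-\Delta/L)(x,y)|\le C_{N,L_*}\,\|G\|_{(N)}\,L^{d/2}\big(1+\sqrt L\,r(x,y)\big)^{-N}.$$

For $F(\lambda)=e^{-\lambda}$, for instance, $G(\tau)=e^{-3\tau^2/4}$ and the lemma applies with every $N$.

**Proof.** The purpose of the factor $e^{\tau^2/4}$ is to leave two short heat flows free, one at each end of the kernel. Since $F(\lambda)=e^{-\lambda/8}G(\sqrt\lambda)e^{-\lambda/8}$,
$$F(-\Delta/L)=e^{\Delta/(8L)}\,G\big(\sqrt{-\Delta/L}\big)\,e^{\Delta/(8L)} .$$
Put $u_x=p_{1/(8L)}(x,\cdot)$ and $\rho=r(x,y)$. Since $\|G^{(i)}\|_1<\infty$ for $i\le N+2$, integration by parts gives $(1+|t|)^{N+2}|\hat G(t)|\le C_N\|G\|_{(N)}$; in particular $\hat G$ is integrable. As $G$ is even, $G(\tau)=\frac1{2\pi}\int\hat G(t)\cos(t\tau)\,dt$, and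
$$F(-\Delta/L)(x,y)=\frac1{2\pi}\int\hat G(t)\,\big\langle\cos\big(tL^{-1/2}\sqrt{-\Delta}\big)u_y,\,u_x\big\rangle\,dt .$$
Split $u_x=u_x^n+u_x^f$, where $u_x^n$ is the restriction to $B(x,\rho/4)$, and $u_y=u_y^n+u_y^f$ likewise. The Gaussian upper bound gives
$$\|u_x\|_2^2=p_{1/(4L)}(x,x)\le CL^{d/2},\qquad\|u_x^f\|_2^2\le\sup_{r(x,z)\ge\rho/4}p_{1/(8L)}(x,z)\int p_{1/(8L)}(x,z)\,dV(z)\le CL^{d/2}e^{-cL\rho^2},$$
and the same holds for $y$. By finite speed, $\langle\cos(tL^{-1/2}\sqrt{-\Delta})u_y^n,u_x^n\rangle=0$ if $\frac\rho4+|t|L^{-1/2}+\frac\rho4<\rho$, that is, if $|t|<\sqrt L\rho/2$. All other pairings are bounded by $L^2$ norms, since $\cos(\cdot)$ is an $L^2$-contraction. Hence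
$$|F(-\Delta/L)(x,y)|\le CL^{d/2}\Big(\int_{|t|\ge\sqrt L\rho/2}|\hat G|\,dt+e^{-cL\rho^2}\int|\hat G|\,dt\Big)\le C_NL^{d/2}(1+\sqrt L\rho)^{-N}\int(1+|t|)^N|\hat G|\,dt .$$
The last integral is at most $C_N\|G\|_{(N)}\int(1+|t|)^{-2}dt$. $\square$

## 11. The lower bound for low-frequency functions: Theorem 2(b)

The heat semigroup no longer acts on $f$ as a scalar. The remedy is to replace $P_t$ by an operator that fixes $f$ and still smooths.

**Proof of Theorem 2(b).** Let $\chi\in C_c^\infty([0,\infty))$ with $\chi=1$ on $[0,1]$, and $F(\lambda)=\chi(\lambda)e^\lambda$. Then $G(\tau)=\chi(\tau^2)e^{5\tau^2/4}$ is smooth with compact support, and Lemma 6 with $N=d+1$, $L_*=\lambda_1$ and (9) with $\ell=\Lambda^{-1/2}$ give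
$$\|F(-\Delta/\Lambda)\|_{L^\infty\to L^\infty}\le\sup_x\int C\Lambda^{d/2}\big(1+\sqrt\Lambda\,r(x,y)\big)^{-d-1}dV(y)\le C .$$
Put $T=e^{\Delta/\Lambda}F(-\Delta/\Lambda)=\chi(-\Delta/\Lambda)$. It is self-adjoint, and $Tf=f$. Lemma 5 with $t=1/\Lambda\le1/\lambda_1$, for which $2I(t)\ge2\Lambda^{-1}e^{-2K/\lambda_1}$, gives
$$\|\nabla T\,\mathrm{sgn}f\|_\infty\le C\sqrt\Lambda\,\|F(-\Delta/\Lambda)\,\mathrm{sgn}f\|_\infty\le C\sqrt\Lambda .$$
Since $\int f\,T\,\mathrm{sgn}f=\int Tf\,\mathrm{sgn}f=\|f\|_1$, (2) gives $W_1\ge c\Lambda^{-1/2}\|f\|_1=2c\Lambda^{-1/2}m$. By (1), $W_p\ge m^{1/p-1}W_1\ge2c\Lambda^{-1/2}m^{1/p}\ge c\Lambda^{-1/2}\|f\|_1^{1/p}$. $\square$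

## 12. Positive kernels with bounded spectrum: Theorem 2(a)

By Lemma 3 we need a kernel $Q\ge0$ with spectrum below $L$, so that it annihilates every $f$ in (a), with total mass $1$, and with $p$-th moment of order $L^{-p/2}$.

The obvious candidate is a cutoff $\chi(-\Delta/L)$ with $\chi=1$ near $0$. It fails positivity already on the circle. If $\chi(0)=\chi(1/L)=1$ and the kernel $Q(x-y)$ were nonnegative, then $\int(1-\cos x)Q(x)\,dx=0$, hence $Q=0$, which contradicts $\int Q=1$. The heat kernel $e^{\Delta/L'}$ is positive and has the right moments, but it does not annihilate $f$. Cutting off its high frequencies creates an error which Lemma 6 bounds by a power $(1+\sqrt{L'}r)^{-N}$. For large $\sqrt{L'}r$ the Gaussian lower bound for the heat kernel lies below every such power, so nothing prevents the truncated kernel from becoming negative. The idea is to fatten the tail: mix heat kernels of different times so that the mixture has a polynomial tail. Then the tail dominates the truncation error, and a finite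 $p$-th moment survives. This second requirement is where $p<\infty$ enters.

Let $a=p$, let $N\ge d+2a$ be an integer, and put
$$\Gamma(\lambda)=a\int_1^\infty e^{-s\lambda}s^{-a-1}\,ds,\qquad\Gamma(0)=1 .$$
So $\Gamma(-\Delta/L')$ is an average of the heat operators at times $s/L'$, $s\ge1$, with the probability density $as^{-a-1}$. Fix $\chi\in C^\infty([0,\infty))$ with $0\le\chi\le1$, $\chi=1$ on $[0,\frac12]$ and $\chi=0$ on $[1,\infty)$. For $B\ge2$ put $F_B(\lambda)=\Gamma(\lambda)(1-\chi(\lambda/B))$. Let $L'\ge1$.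

**Step 1. The mixture has a fat tail.** The purpose is a lower bound with polynomial decay for the kernel $\Gamma(-\Delta/L')(x,y)=a\int_1^\infty p_{s/L'}(x,y)s^{-a-1}ds$. Put $S=1+L'r^2$ and keep only $s\in[S,2S]$. There $s/L'\le2(\frac1{L'}+r^2)\le T:=2+2D^2$ and $r^2/(s/L')\le L'r^2/S\le1$, so the Gaussian lower bound gives $p_{s/L'}\ge c(s/L')^{-d/2}\ge cL'^{d/2}S^{-d/2}$. Since $\int_S^{2S}s^{-a-1}ds=c_aS^{-a}$,
$$\Gamma(-\Delta/L')(x,y)\ge c\,L'^{d/2}\,(1+L'r^2)^{-d/2-a}. \tag{10}$$

**Step 2. The mixture still has a $p$-th moment.** For $t\le T$ the Gaussian upper bound and (9) give $\int r^pp_t(x,y)\,dV(y)\le Ct^{p/2}$. For $t\ge T$ the left side is at most $D^p\le t^{p/2}$, as $T\ge D^2$. Hence, because $a=p>p/2$,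
$$\int r(x,y)^p\,\Gamma(-\Delta/L')(x,y)\,dV(y)\le CL'^{-p/2}\int_1^\infty s^{p/2-a-1}\,ds\le CL'^{-p/2}. \tag{11}$$

**Step 3. The truncation error is small.** The purpose is to bound the kernel of $F_B(-\Delta/L')$ by the right side of (10). For $\lambda\ge1$ and $s\ge1$ we have $s\lambda\ge\max(s,\lambda)\ge(s+\lambda)/2$, so
$$|\Gamma^{(k)}(\lambda)|\le a\,e^{-\lambda/2}\int_1^\infty s^{k-a-1}e^{-s/2}\,ds=C_ke^{-\lambda/2}\qquad(\lambda\ge1).$$
The function $F_B$ is supported in $\lambda\ge B/2\ge1$, and the derivatives of $\chi(\lambda/B)$ are bounded uniformly in $B\ge2$. Therefore $G_B(\tau)=F_B(\tau^2)e^{\tau^2/4}$ is smooth, supported in $\tau^2\ge B/2$, and satisfies $|G_B^{(i)}(\tau)|\le C_i(1+|\tau|)^{2i}e^{-\tau^2/4}$ uniformly in $B\ge2$. So $\|G_B\|_{(N)}\to0$ as $B\to\infty$. For $x\ge0$ we have $(1+x)^{-N}\le(1+x)^{-(d+2a)}\le(1+x^2)^{-d/2-a}$. Lemma 6 with $L_*=1$ now gives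
$$|F_B(-\Delta/L')(x,y)|\le C\|G_B\|_{(N)}\,L'^{d/2}(1+L'r^2)^{-d/2-a}.$$
Comparing with (10), we can fix $B=B(p,M,g)$ so large that
$$|F_B(-\Delta/L')(x,y)|\le\Gamma(-\Delta/L')(x,y)\qquad\text{for all }L'\ge1\text{ and all }x,y. \tag{12}$$

**Step 4. The kernel, and the conclusion.** The purpose is to verify the hypotheses of Lemma 3. Let $L\ge B$ and $L'=L/B\ge1$, and let $Q$ be the kernel of
$$(\Gamma-F_B)(-\Delta/L')=\Gamma(-\Delta/L')\,\chi(-\Delta/L).$$
The following hold.

- By (12), $0\le Q\le2\,\Gamma(-\Delta/L')(\cdot,\cdot)$.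
- $\int Q(x,y)\,dV(y)=\Gamma(0)\chi(0)=1$.
- $Q(x,y)=\sum_{\lambda_i<L}\Gamma(\lambda_i/L')\chi(\lambda_i/L)e_i(x)e_i(y)$. This is a finite sum, so $Q$ is bounded, and $\int f(x)Q(x,y)\,dV(x)=0$ for all $y$.
- By (11), $\int r^pQ(x,y)\,dV(y)\le2CL'^{-p/2}\le CL^{-p/2}$.

Lemma 3 gives $W_p(f^+,f^-)\le CL^{-1/2}m^{1/p}$. For $L<B$ we have $W_p\le Dm^{1/p}\le D\sqrt B\,L^{-1/2}m^{1/p}$. As $m^{1/p}\le\|f\|_1^{1/p}$, this proves (a). $\square$

## 13. Why $p=\infty$ fails for windows: Theorem 2(c)

**Step 1. No bound below $D$ without an upper spectral limit.** The purpose is to build $f$ orthogonal to all low eigenfunctions and positive on a ball of radius nearly $D$. Clearly $W_\infty\le D$. Let $r(x_0,x_1)=D$ and $0<\rho<D$. The open set $U=M\setminus\overline{B(x_0,\rho)}$ contains $x_1$. Let $E$ be the real, finite-dimensional span of the constants and the eigenfunctions with eigenvalue $<L$.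

If $e\in E$ vanishes on $U$, then $e=0$. To see this, write $e=\sum_{i=1}^ke_i$ with eigencomponents of distinct eigenvalues $\mu_i$. On $U$, $\sum_i\mu_i^le_i=(-\Delta)^le=0$ for $l=0,\dots,k-1$, and inverting the Vandermonde matrix shows that each $e_i$ vanishes on $U$; by Aronszajn's unique continuation theorem $e_i=0$ on the connected manifold $M$.

Hence the linear map $C_c^\infty(U)\to E^*$, $\psi\mapsto(e\mapsto\int\psi e\,dV)$, is onto: otherwise some $e\ne0$ in $E$ would satisfy $\int\psi e=0$ for all $\psi\in C_c^\infty(U)$, so $e=0$ on $U$. Choose $\psi$ that represents $e\mapsto-\int_{B(x_0,\rho)}e\,dV$. Then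
$$f=1_{B(x_0,\rho)}+\psi$$
is bounded, nonzero and orthogonal to $E$. It equals $1$ on $B(x_0,\rho)$, so $f^-$ vanishes there. For $\epsilon\in(0,\rho)$ the mass of $f^+$ in $B(x_0,\epsilon)$ is positive and must move at least $\rho-\epsilon$. So $W_\infty(f^+,f^-)\ge\rho$. Let $\rho\uparrow D$.

**Step 2. Windows $[L,\Lambda_0L]$ on $\mathbb R/2\pi\mathbb Z$.** The purpose is to find functions with frequencies in a narrow band that keep one sign over arbitrarily many wavelengths. Let $\Lambda_0>1$ and $\ell>0$. We claim that the constant $1$ lies in the closed span, in $C([-\ell,\ell])$, of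
$$\{\cos\xi x:\ \xi\in\mathbb Q\cap[1,\sqrt{\Lambda_0}]\}.$$
By Hahn–Banach it is enough that every finite real measure $\nu$ on $[-\ell,\ell]$ that annihilates these functions satisfies $\nu([-\ell,\ell])=0$. The function $\xi\mapsto\int\cos(\xi x)\,d\nu(x)$ is entire, and it vanishes on the rationals of an interval, a set with accumulation points. So it vanishes identically, and at $\xi=0$ it equals $\nu([-\ell,\ell])$.

So there are finitely many real $c_k$ and rational $\xi_k\in[1,\sqrt{\Lambda_0}]$ with $\sum_kc_k\cos(\xi_kx)>\frac12$ on $[-\ell,\ell]$. Let $n$ be a large multiple of the common denominator of the $\xi_k$, and put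
$$f(x)=\sum_kc_k\cos(n\xi_kx).$$
The $n\xi_k$ are positive integers, so $f$ is a mean-zero function on the circle with spectrum in $[n^2,\Lambda_0n^2]$, and $f>\frac12$ on $[-\ell/n,\ell/n]\subset(-\pi,\pi)$. The mass of $f^+$ near $0$ must leave this interval, so with $L=n^2$
$$W_\infty(f^+,f^-)\ge\frac\ell n=\ell\,L^{-1/2}.$$
Since $\ell$ is arbitrary, no constant $C(\Lambda_0)$ can serve. $\square$
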